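
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{theoremC}{Theorem C}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}
\newtheorem{example}[lemma]{Example}
\numberwithin{equation}{section}

\title{Weakly mixing actions of abelian groups are not determined by the group subalgebra of the crossed product}


\begin{abstract}
For a free ergodic measure-preserving action $T$ of a countable abelian group $G$, let $R_T$ be the crossed product and $S_T\subset R_T$ the maximal abelian subalgebra generated by the canonical unitaries $v_g$. Neshveyev and St{\o}rmer conjectured that for weakly mixing $T$ the pair $(R_T,S_T)$ determines the action up to conjugacy. We disprove this: a free weakly mixing action of $\bigoplus_{\mathbb N}\mathbb Z/4$ and one of $\bigoplus_{\mathbb N}(\mathbb Z/2)^2$ have isomorphic pairs. The conjecture also fails for actions of isomorphic groups. On the other hand, for free ergodic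 actions, weakly mixing or not, the action can be recovered up to conjugacy from $R_T$ together with the group $\mathbb T\cdot v_G$ of unitaries.
\end{abstract}

\section{The question and the results}

\subsection{Two maximal abelian subalgebras}

Let $G$ be a countable abelian group, written additively, and let $g\mapsto T_g$ be a measure-preserving action of $G$ on a Lebesgue probability space $(X,\mu)$. We assume that the action is \emph{free} ($T_gx\ne x$ for almost every $x$, whenever $g\neq0$) and ergodic. Put $\alpha_g(f)=f\circ T_g^{-1}$ for $f\in L^\infty(X,\mu)$. The crossed product $R_T=L^\infty(X,\mu)\rtimes_\alpha G$ is generated by a copy $C_T$ of $L^\infty(X,\mu)$ and by unitaries $v_g$, $g\in G$, with $v_gv_h=v_{g+h}$ and $v_gxv_g^*=\alpha_g(x)$ for $x\in C_T$. Each $x\in R_T$ has a unique expansion $x=\sum_gx_gv_g$ with $x_g\in C_T$, convergent in the norm $\|x\|_2=\operatorname{tr}(x^*x)^{1/2}$, where $\operatorname{tr}(x)=\int x_0\,d\mu$ is the canonical faithful normal trace. Let $S_T$ be the von Neumann algebra generated by $\{v_g:g\in G\}$.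

Both subalgebras are maximal abelian. If $x=\sum x_gv_g$ commutes with every $v_h$, then comparing $x$ with $v_hxv_h^*=\sum_g\alpha_h(x_g)v_g$ shows that each $x_g$ is invariant. By ergodicity it is a scalar, and $x\in S_T$. If $x$ commutes with $C_T$, then $x_g\alpha_g(c)=cx_g$ for all $c\in C_T$, and freeness gives $x_g=0$ for $g\ne0$. In particular the center of $R_T$ lies in $C_T\cap S_T=\mathbb C$, so $R_T$ is a finite factor.

Call two systems $T^{(1)},T^{(2)}$ of groups $G_1,G_2$ on $(X_1,\mu_1)$, $(X_2,\mu_2)$ \emph{conjugate} if there are an isomorphism of measure spaces $\Psi\colon(X_1,\mu_1)\to(X_2,\mu_2)$ and a group isomorphism $\beta\colon G_2\to G_1$ with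
\[
T^{(2)}_g=\Psi\,T^{(1)}_{\beta(g)}\,\Psi^{-1}\qquad(g\in G_2).
\]
How much of the system do the two subalgebras remember? Together they remember everything: if an isomorphism $\gamma\colon R_{T^{(1)}}\to R_{T^{(2)}}$ satisfies both $\gamma(S_{T^{(1)}})=S_{T^{(2)}}$ and $\gamma(C_{T^{(1)}})=C_{T^{(2)}}$, then the systems are conjugate \cite[Proposition~1.2]{NS}. It is natural to ask what $S_T$ remembers alone.

\subsection{The role of weak mixing}\label{sec:role}

Without a further condition, $S_T$ alone does not even remember the group. Let a finite abelian group $A$ act on itself by translations. The crossed product $\ell^\infty(A)\rtimes A$ is the full matrix algebra of size $|A|$. In the basis of characters the operators $v_a$ are diagonal, and they span all diagonal matrices. Thus the pair depends only on $|A|$: any bijection between the character groups of two groups of equal order gives an isomorphism of the pairs. Now let $\bigoplus_{\mathbb N}A$ act by translations on $A^{\mathbb N}$ with the product of uniform measures. The action is free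 and ergodic, and its pair is the infinite tensor product (with respect to the traces) of the pairs just described. Hence $\bigoplus_{\mathbb N}\mathbb Z/4$ and $\bigoplus_{\mathbb N}(\mathbb Z/2)^2$ give isomorphic pairs, although the groups are not isomorphic.

These translation actions have many eigenfunctions, the characters of $A^{\mathbb N}$. An eigenfunction produces extra symmetry of $S_T$: if $|f|=1$ and $\alpha_g(f)=\lambda(g)f$ for all $g$, then $f^*v_gf=\lambda(g)v_g$, so $f$ is a unitary outside $S_T$ (unless constant) that normalizes $S_T$. The action is called \emph{weakly mixing} if it has no nonconstant eigenfunctions in $L^2(X,\mu)$. One may hope that this removes the ambiguity, and the following was conjectured in \cite{NS}.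

\begin{conjecture}
For weakly mixing systems, $S_T$ determines the system completely. That is, if $T^{(1)},T^{(2)}$ are free ergodic weakly mixing measure-preserving actions of countable abelian groups on Lebesgue probability spaces and $\gamma\colon R_{T^{(1)}}\to R_{T^{(2)}}$ is an isomorphism with $\gamma(S_{T^{(1)}})=S_{T^{(2)}}$, then the systems are conjugate.
\end{conjecture}

\subsection{Results}

The conjecture is false.

\begin{theoremA}
There are free ergodic weakly mixing actions $T$ of $G=\bigoplus_{\mathbb N}\mathbb Z/4$ and $T'$ of $G'=\bigoplus_{\mathbb N}(\mathbb Z/2)^2$ and an isomorphism $\gamma\colon R_T\to R_{T'}$ with $\gamma(S_T)=S_{T'}$.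
\end{theoremA}

Since $G$ has elements of order $4$ and $G'$ has none, there is no group isomorphism $G'\to G$, and the systems are not conjugate. The failure is not merely one of recovering the abstract group:

\begin{theoremB}
There are two non-conjugate free ergodic weakly mixing actions of isomorphic countable abelian groups and an isomorphism of their crossed products that carries one algebra $S$ onto the other.
\end{theoremB}

What is lost in passing to $S_T$ can be named exactly. It is the group $\mathbb T\cdot v_G=\{zv_g:z\in\mathbb T,\,g\in G\}$ inside the unitary group $U(S_T)$. For a pair $(R,S)$ let ${\rm Aut}(R,S)$ be the group of automorphisms $\theta$ of $R$ with $\theta(S)=S$.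

\begin{theoremC}
Let $T^{(i)}$, $i=1,2$, be free ergodic measure-preserving actions of countable abelian groups $G_i$ on Lebesgue probability spaces (weak mixing is not assumed), and let $\gamma\colon R_{T^{(1)}}\to R_{T^{(2)}}$ be an isomorphism with $\gamma(\mathbb T\cdot v_{G_1})=\mathbb T\cdot v_{G_2}$. Then the systems are conjugate.

Consequently, for a fixed pair $(R,S)$, the conjugacy classes of systems with $(R_T,S_T)\cong(R,S)$ correspond bijectively to the ${\rm Aut}(R,S)$-orbits of subgroups of $U(S)$ of the form $\gamma(\mathbb T\cdot v_G)$, where $\gamma\colon(R_T,S_T)\to(R,S)$ is an isomorphism.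
\end{theoremC}

Nothing is assumed about $\gamma(C_{T^{(1)}})$. Theorem C contains \cite[Proposition~1.2]{NS}; see Remark~\ref{rem:prop}.

The proof of Theorem A starts from the translation actions of Section~\ref{sec:role}. We twist them so that all eigenfunctions disappear, and we match the twist for $\mathbb Z/4$ with one for $(\mathbb Z/2)^2$ in such a way that the isomorphism of pairs survives. Section~\ref{sec:tower} describes the twisting, and Section~\ref{sec:matrix} reduces the isomorphism to one identity between finitely many unitary matrices. Section~\ref{sec:data} solves that identity. Sections~\ref{sec:B} and~\ref{sec:C} prove Theorems B and C.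

\section{Twisted towers}\label{sec:tower}

Let $A$ be a finite abelian group with dual $\hat A$, also written additively, and pairing $\langle\cdot,\cdot\rangle\colon A\times\hat A\to\mathbb T$. A function $F$ on $A^2$ has the Fourier expansion
\[
F=\sum_{\zeta\in\hat A^2}\hat F(\zeta)\langle\cdot,\zeta\rangle,\qquad \hat F(\zeta)=|A|^{-2}\sum_{x\in A^2}F(x)\overline{\langle x,\zeta\rangle}.
\]
The twist is governed by a map $\kappa\colon A^2\to A$. Put
\[
c_b(x)=\langle\kappa(x),b\rangle\qquad(b\in\hat A,\ x\in A^2).
\]

\subsection{Construction}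

The translation action on $A^I$ has the eigenfunctions $x\mapsto\langle x_l,b\rangle$. To destroy them we repeatedly add two new coordinates and shift one old coordinate by $\kappa$ of the new pair. An eigenfunction at the old site is then multiplied by $\overline{c_b}$ of the new pair, possibly times a character of the new pair. If no Fourier coefficient of $c_b$ is close to $1$ in modulus, averaging over the new pair makes the result smaller by a definite factor. Each site has to be treated infinitely often.

\emph{Sites.} Let $I_0=\{0\}$, $I_n=I_{n-1}\cup\{(n,1),(n,2)\}$ and $I=\bigcup_nI_n$. Fix $j(n)\in I_{n-1}$, $n\ge1$, such that every $l\in I$ equals $j(n)$ for infinitely many $n$. (Take a sequence $(i_n)$ in $I$ that assumes each value infinitely often; put $j(n)=i_n$ if $i_n\in I_{n-1}$ and $j(n)=0$ otherwise.) For $x\in A^I$ or $x\in A^{I_m}$ with $m\ge n$, write $x_{(n)}=(x_{(n,1)},x_{(n,2)})\in A^2$.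

\emph{Groups and space.} Let $G_n=A^{I_n}\subset G=\bigoplus_IA$, with dual $\hat G_n=\hat A^{I_n}$, and let $X=A^I$ carry the product $\mu$ of the uniform measures.

\emph{Action.} For $a\in A$ let $a\delta_l$ be the element with entry $a$ at $l$ and $0$ elsewhere. Define $\Theta_n\colon A^{I_n}\to A^{I_n}$ by $\Theta_0={\rm id}$ and
\begin{equation}\label{eq:Theta}
\Theta_{n+1}(x)=\bigl(\Theta_n(x|_{I_n})-\kappa(x_{(n+1)})\,\delta_{j(n+1)},\ x_{(n+1)}\bigr)\qquad(x\in A^{I_{n+1}}).
\end{equation}
By induction each $\Theta_n$ is bijective: the last component gives $x_{(n+1)}$, and then the first gives $x|_{I_n}$. For $g\in G_n$ let $T^{(n)}_g=\Theta_n^{-1}\circ(\,\cdot+g)\circ\Theta_n$. Thus at level $n$ we only see the translation action in the coordinates $y=\Theta_n(x)$. For $g\in G_n\subset G_{n+1}$ and $x\in A^{I_{n+1}}$, formula \eqref{eq:Theta} gives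
\[
\Theta_{n+1}(x)+g=\Theta_{n+1}\bigl(T^{(n)}_g(x|_{I_n}),x_{(n+1)}\bigr),
\qquad\text{so}\qquad T_g^{(n+1)}(x)=\bigl(T_g^{(n)}(x|_{I_n}),x_{(n+1)}\bigr).
\]
Hence
\[
T_g=T_g^{(n)}\times{\rm id}_{A^{I\setminus I_n}}\qquad(g\in G_n)
\]
is a well-defined measure-preserving action of $G$ on $X$, the \emph{tower action} for $(A,\kappa)$. It is free: if $0\ne g\in G_n$, then $T_g^{(n)}$ has no fixed points. For $\kappa=0$ it is the translation action.

\subsection{Weak mixing}

\begin{lemma}\label{lem:wm}
Suppose that
\begin{equation}\label{eq:N}\tag{N}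
|\hat c_b(\zeta)|\le\tfrac12\qquad\text{for all }0\ne b\in\hat A\text{ and all }\zeta\in\hat A^2 .
\end{equation}
Then the tower action is ergodic and weakly mixing.
\end{lemma}

\begin{proof}
Let $0\ne f\in L^2(X)$ with $f\circ T_g^{-1}=\lambda(g)f$ for all $g\in G$. Then $\lambda$ is a character of $G$, so there is $\eta\in\hat A^I=\hat G$ with $\langle g,\eta\rangle=\overline{\lambda(g)}$. Let $f_n=E(f\mid x|_{I_n})$, regarded as a function on $A^{I_n}$. Since $T_g=T_g^{(n)}\times{\rm id}$ for $g\in G_n$, we have $f_n\circ(T^{(n)}_g)^{-1}=\lambda(g)f_n$. In the coordinates $y=\Theta_n(x)$ this says that $h=f_n\circ\Theta_n^{-1}$ satisfies $h(y-g)=\lambda(g)h(y)$ for all $g\in G_n$. Hence $h(y)=\overline{\lambda(y)}\,h(0)$, that is,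
\[
f_n(x)=a_n\,\langle\Theta_n(x|_{I_n}),\eta|_{I_n}\rangle\quad\text{for some }a_n\in\mathbb C,\qquad |a_n|=\|f_n\|_2\le\|f\|_2 .
\]
Let $j=j(n+1)$, and let $\zeta\in\hat A^2$ be the restriction of $\eta$ to the two new sites. By \eqref{eq:Theta},
\[
f_{n+1}(x)=a_{n+1}\,\langle\Theta_n(x|_{I_n}),\eta|_{I_n}\rangle\;\overline{c_{\eta_j}(x_{(n+1)})}\;\langle x_{(n+1)},\zeta\rangle .
\]
Averaging over $x_{(n+1)}$ must give $f_n$, so
\[
a_n=a_{n+1}\,\overline{\hat c_{\eta_j}(\zeta)} .
\]
The factor has modulus at most $1$ because $|c_b|=1$. If some $\eta_l\ne0$, then $j(n+1)=l$ for infinitely many $n$, and for those $n$ the factor has modulus at most $\frac12$ by \eqref{eq:N}. Hence $|a_m|\le2^{-k}\|f\|_2$ for all $m$ and $k$, so every $f_m$ vanishes. But $f_m\to f$ in $L^2$, a contradiction. So $\eta=0$. Then every $f_n$ is constant, and so is $f$. The case $\lambda=1$ is ergodicity.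
\end{proof}

Any bound smaller than $1$ would serve in \eqref{eq:N}. Some bound is needed: for $\kappa=0$ all $\hat c_b(0)$ equal $1$, and the eigenfunctions survive.

\section{The matrix model and the transfer of isomorphisms}\label{sec:matrix}

\subsection{Finite levels}

Let $T$ be an ergodic tower action for $(A,\kappa)$. Let $C_n\subset L^\infty(X)$ be the functions of $x|_{I_n}$, and put
\[
M_n={\rm span}\{Fv_g:F\in C_n,\ g\in G_n\},\qquad S_n={\rm span}\{v_g:g\in G_n\} .
\]
Since $C_n$ is invariant under $\alpha_g$ for $g\in G_n$, $M_n$ is a finite-dimensional unital $*$-subalgebra of $R_T$. The union of the $M_n$ is weakly dense in $R_T$, and the union of the $S_n$ is weakly dense in $S_T$.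

For $\eta\in\hat G_n$ let $\chi_\eta(y)=\langle y,\eta\rangle$. We regard $\chi_\eta\circ\Theta_n$ as an element of $C_n$. On $\ell^2(\hat G_n)$, with basis $(\delta_\omega)$, consider the shifts and the diagonal operators
\[
U_\eta\delta_\omega=\delta_{\omega+\eta},\qquad Z_g\delta_\omega=\overline{\langle g,\omega\rangle}\,\delta_\omega .
\]

\begin{lemma}\label{lem:model}
There is a $*$-isomorphism $\pi_n\colon M_n\to B(\ell^2(\hat G_n))$ with $\pi_n(v_g)=Z_g$ and $\pi_n(\chi_\eta\circ\Theta_n)=U_\eta$. It maps $S_n$ onto $\ell^\infty(\hat G_n)$, the diagonal operators.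
\end{lemma}

\begin{proof}
The functions $\chi_\eta\circ\Theta_n$ form a basis of $C_n$, so the products $(\chi_\eta\circ\Theta_n)v_g$ form a basis of $M_n$, with $|G_n|^2$ elements. For $g\in G_n$ we have $\Theta_n\circ(T^{(n)}_g)^{-1}=\Theta_n-g$, hence $v_g(\chi_\eta\circ\Theta_n)v_g^*=\overline{\langle g,\eta\rangle}\,\chi_\eta\circ\Theta_n$. Likewise $Z_gU_\eta Z_g^*=\overline{\langle g,\eta\rangle}\,U_\eta$. Since also $\eta\mapsto U_\eta$ and $g\mapsto Z_g$ are unitary representations, $(\chi_\eta\circ\Theta_n)v_g\mapsto U_\eta Z_g$ defines a $*$-homomorphism. If $\sum a_{\eta,g}U_\eta Z_g=0$, then applying this to $\delta_\omega$ gives $\sum_ga_{\eta,g}\overline{\langle g,\omega\rangle}=0$ for all $\eta,\omega$, and all $a_{\eta,g}$ vanish because distinct characters are linearly independent. So the $|G_n|^2$ operators $U_\eta Z_g$ form a basis of $B(\ell^2(\hat G_n))$. In the same way the $|G_n|$ operators $Z_g$ span the diagonal operators.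
\end{proof}

Thus each finite level has lost the group, exactly as in Section~\ref{sec:role}. The group and the twist can enter only through the inclusions $M_n\subset M_{n+1}$, which we now compute. For a function $F$ on $A^2$ put $F^\sharp=\sum_\zeta\hat F(\zeta)U_\zeta\in B(\ell^2(\hat A^2))$. Since characters multiply as shifts do, $F\mapsto F^\sharp$ is a $*$-isomorphism of the functions on $A^2$ onto ${\rm span}\{U_\zeta:\zeta\in\hat A^2\}$. Let
\[
c(b)=c_b^\sharp\qquad(b\in\hat A).
\]
Since $c_bc_{b'}=c_{b+b'}$, this is a homomorphism from $\hat A$ into a commuting group of unitaries. Identify $\ell^2(\hat G_{n+1})=\ell^2(\hat G_n)\otimes\ell^2(\hat A^2)$, and let $p_\omega$ be the projection onto $\mathbb C\delta_\omega$.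

\begin{lemma}\label{lem:incl}
Let $j=j(n+1)$ and $W_n=\sum_{\omega\in\hat G_n}p_\omega\otimes c(\omega_j)$. The inclusion $M_n\subset M_{n+1}$ becomes the map $\iota_n:=\pi_{n+1}\pi_n^{-1}\colon Y\mapsto W_n(Y\otimes1)W_n^*$.
\end{lemma}

\begin{proof}
For $g\in G_n$ we have $\pi_{n+1}(v_g)=Z_g\otimes1$, which commutes with $W_n$. By \eqref{eq:Theta},
\[
\chi_\eta(\Theta_n(x|_{I_n}))=\chi_{(\eta,0)}(\Theta_{n+1}(x))\;c_{\eta_j}(x_{(n+1)}).
\]
Since $x_{(n+1)}$ is the last component of $\Theta_{n+1}(x)$, the second factor equals $\sum_\zeta\hat c_{\eta_j}(\zeta)\,\chi_{(0,\zeta)}(\Theta_{n+1}(x))$, and $\pi_{n+1}$ maps it to $1\otimes c(\eta_j)$. So $\iota_n(U_\eta)=U_\eta\otimes c(\eta_j)$. On the other hand,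
\[
W_n(U_\eta\otimes1)W_n^*(\delta_\omega\otimes\xi)=\delta_{\omega+\eta}\otimes c(\omega_j+\eta_j)\,c(\omega_j)^*\xi=\delta_{\omega+\eta}\otimes c(\eta_j)\xi .
\]
The two homomorphisms agree on the generators $Z_g$, $U_\eta$.
\end{proof}

\subsection{When two towers give the same pair}

Let $(A',\kappa')$ be a second datum with $|A'|=|A|$. Primes denote its objects; the sites $I_n$ and the choices $j(n)$ are the same. A bijection $\tau\colon\hat A\to\hat A'$ relabels diagonals: it gives the unitaries
\[
V_n\delta_\omega=\delta_{\tau\omega}\ \text{ from }\ell^2(\hat G_n)\text{ to }\ell^2(\hat G_n')\text{ ($\tau$ applied at each site)},\qquad V\delta_{(\omega_1,\omega_2)}=\delta_{(\tau\omega_1,\tau\omega_2)} ,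
\]
with $V_{n+1}=V_n\otimes V$. For $\kappa=\kappa'=0$ all $W_n$ are $1$, and the maps ${\rm Ad}\,V_n$ are compatible with the inclusions. In general we can afford two corrections. First, a diagonal unitary on $\ell^2(\hat G_{n+1})$ may be inserted after the embedding, because conjugation by it preserves diagonals. Second, $W_n$ may be multiplied on the right by $1\otimes(\text{unitary})$, because this does not affect $W_n(Y\otimes1)W_n^*$. So we need not have $V^*c'(\tau(b))V=c(b)$, which would make $V^*c'(\tau(\cdot))V$ a homomorphism of $\hat A$. It suffices that the two sides agree up to a diagonal unitary $t_b$ on the left, which may depend on $b$, and a unitary on the right, which may not. If $\tau(0)=0$, the case $b=0$, where both $c$ and $c'$ equal $1$, forces the latter to be $t_0^*$.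

\begin{proposition}\label{prop:transfer}
Suppose there are a bijection $\tau\colon\hat A\to\hat A'$ and diagonal unitaries $t_b\in\ell^\infty(\hat A^2)$, $b\in\hat A$, with
\begin{equation}\label{eq:block}
V^*\,c'(\tau(b))\,V=t_b\,c(b)\,t_0^*\qquad(b\in\hat A).
\end{equation}
Assume that both tower actions are ergodic. Then there is an isomorphism $\gamma\colon R_T\to R_{T'}$ with $\gamma(S_T)=S_{T'}$.
\end{proposition}

\begin{proof}
Define diagonal unitaries $D_n\in\ell^\infty(\hat G_n)$ by $D_0=1$ and
\[
D_{n+1}=t^{(n)}(D_n\otimes1),\qquad t^{(n)}=\sum_{\omega\in\hat G_n}p_\omega\otimes t_{\omega_{j(n+1)}},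
\]
and put $\gamma_n={\rm Ad}(V_nD_n)\colon B(\ell^2(\hat G_n))\to B(\ell^2(\hat G_n'))$. We claim that $\gamma_{n+1}\iota_n=\iota_n'\gamma_n$. With $j=j(n+1)$, \eqref{eq:block} gives
\[
W_n'(V_n\otimes V)=(V_n\otimes V)\sum_\omega p_\omega\otimes V^*c'(\tau(\omega_j))V=(V_n\otimes V)\,t^{(n)}\,W_n\,(1\otimes t_0^*),
\]
so $V_{n+1}t^{(n)}W_n=W_n'(V_n\otimes Vt_0)$. Both $D_n\otimes1$ and $W_n$ preserve each block $\mathbb C\delta_\omega\otimes\ell^2(\hat A^2)$, and $D_n\otimes1$ is a scalar there, so the two commute. Hence
\[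
V_{n+1}D_{n+1}W_n=V_{n+1}t^{(n)}W_n(D_n\otimes1)=W_n'(V_nD_n\otimes Vt_0).
\]
Therefore $\gamma_{n+1}\iota_n(Y)={\rm Ad}(V_{n+1}D_{n+1}W_n)(Y\otimes1)=W_n'(\gamma_n(Y)\otimes1)W_n'^*=\iota_n'\gamma_n(Y)$.

So the isomorphisms $\pi_n'^{-1}\gamma_n\pi_n\colon M_n\to M_n'$ extend one another. Since $M_n$ and $M_n'$ are full matrix algebras containing the unit, and such an algebra has only one normalized trace, these maps preserve the canonical traces. Together they form a trace-preserving $*$-isomorphism $\bigcup M_n\to\bigcup M_n'$ of weakly dense $*$-subalgebras. It induces a unitary between the $L^2$-spaces of the traces, and conjugation by this unitary extends it to an isomorphism $\gamma\colon R_T\to R_{T'}$. Finally, $\gamma_n$ maps diagonal operators onto diagonal operators, so $\gamma(S_n)=S_n'$ by Lemma~\ref{lem:model}, and $\gamma(S_T)=S_{T'}$.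
\end{proof}

\section{The two data}\label{sec:data}

We now take $A=\mathbb Z/4$ and $A'=(\mathbb Z/2)^2$ and look for $\kappa$, $\kappa'$, $\tau$ and $t_b$ with \eqref{eq:block} and \eqref{eq:N}. The difficulty is that $c(1)$ should have order $4$, while all $c'(b)$ satisfy $c'(b)^2=1$.

\subsection{From order four to order two}

The mechanism is visible for $2\times2$ blocks. On $\mathbb C^2\oplus\mathbb C^2$ let
\[
\sigma_z=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad \sigma_x=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad \rho=\begin{pmatrix}1&0\\0&i\end{pmatrix},\qquad P=1\oplus0,\quad Q=0\oplus\sigma_x,\quad s=\sigma_z\oplus\sigma_z .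
\]
The unitary $P+iQ=1\oplus i\sigma_x$ has order $4$. Since $\rho^2=\sigma_z$ and $\rho^*\sigma_z=\rho$,
\[
\rho^*\sigma_z\cdot1\cdot\rho=\sigma_z,\qquad
\rho^*\sigma_z\,(i\sigma_x)\,\rho=\begin{pmatrix}1&0\\0&i\end{pmatrix}\begin{pmatrix}0&i\\i&0\end{pmatrix}\begin{pmatrix}1&0\\0&i\end{pmatrix}=\begin{pmatrix}0&-1\\-1&0\end{pmatrix}=-\sigma_x .
\]
So with $r=\rho\oplus\rho$, the diagonal unitaries $r^*s$ on the left and $r$ on the right turn $P+iQ$ into the involution $Ps-Q$. They also turn $P-iQ$ into $Ps+Q$. The relative phase $i$ has been traded for the relative sign $s$.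

In general, let $P,Q$ be self-adjoint with $PQ=QP=0$ and $P^2+Q^2=1$. The trade works whenever $P$ commutes and $Q$ anticommutes with a diagonal symmetry $s$; Lemma~\ref{lem:block} below gives the computation. It remains to find such $P,Q,s$ for which $P,Q$ are combinations of shifts of $(\mathbb Z/4)^2$ and, after relabeling, $Ps,Q$ are combinations of shifts of $((\mathbb Z/2)^2)^2$.

\subsection{The four-cycle}

Identify $\hat A=\mathbb Z/4$ by $\langle x,\omega\rangle=i^{x\omega}$ and $\hat A'=(\mathbb Z/2)^2$ by $\langle x,b\rangle=(-1)^{x\cdot b}$, and let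
\[
\tau\colon\quad0\mapsto00,\quad1\mapsto10,\quad2\mapsto11,\quad3\mapsto01 .
\]
This identifies the four-cycle as a Cayley graph of $\mathbb Z/4$ with the four-cycle as a Cayley graph of $(\mathbb Z/2)^2$; see Figure~\ref{fig:cycle}. On $\ell^2(\hat A)=\ell^2(\hat A')$, identified through $\tau$, let $e$ be the shift by $1\in\mathbb Z/4$, let $\phi$ and $\psi$ be the shifts by $10$ and $01$, and let $s$ be the parity, $s\delta_\omega=(-1)^\omega\delta_\omega$ for $\omega\in\mathbb Z/4$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]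
\draw[->,thick,shorten >=4pt,shorten <=4pt] (0,1)--(1.6,1);
\draw[->,thick,shorten >=4pt,shorten <=4pt] (1.6,1)--(1.6,0);
\draw[->,thick,shorten >=4pt,shorten <=4pt] (1.6,0)--(0,0);
\draw[->,thick,shorten >=4pt,shorten <=4pt] (0,0)--(0,1);
\fill (0,1) circle (2pt); \fill (1.6,0) circle (2pt);
\draw (1.6,1) circle (2pt); \draw (0,0) circle (2pt);
\node[left] at (-0.1,1) {$0=00$};
\node[right] at (1.7,1) {$1=10$};
\node[right] at (1.7,0) {$2=11$};
\node[left] at (-0.1,0) {$3=01$};
\node[above] at (0.8,1) {$\phi$};
\node[below] at (0.8,0) {$\phi$};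
\node[right] at (1.6,0.5) {$\psi$};
\node[left] at (0,0.5) {$\psi$};
\end{tikzpicture}
\caption{The bijection $\tau\colon\mathbb Z/4\to(\mathbb Z/2)^2$. Arrows show the shift $e$ by $1\in\mathbb Z/4$. Horizontal edges flip the first bit (operator $\phi$), vertical edges the second (operator $\psi$). Filled points are even ($s=1$), open points odd ($s=-1$). From an even point $e$ acts as $\phi$, from an odd point as $\psi$.}
\label{fig:cycle}
\end{figure}

The shift $e$ flips the first bit on even points and the second bit on odd points; $e^{-1}$ does the opposite. Hence $e=\phi\frac{1+s}2+\psi\frac{1-s}2$ and $e^{-1}=\psi\frac{1+s}2+\phi\frac{1-s}2$, and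
\begin{equation}\label{eq:cycle}
e+e^{-1}=\phi+\psi,\qquad e-e^{-1}=(\phi-\psi)s,\qquad e^2=\phi\psi,\qquad s\phi=-\phi s,\qquad s\psi=-\psi s ;
\end{equation}
the third identity holds because both sides flip both bits. Symmetric combinations of $e^{\pm1}$ belong to both group algebras, while antisymmetric ones change by a factor $s$. But $\phi-\psi$ and $(\phi-\psi)s$ anticommute with $s$, whereas $P$ should commute with $s$. This is why we use two coordinates: a product of two antisymmetric combinations commutes with $s_1s_2$, the product of the two parities, and passing between the two groups multiplies it by $s_1s_2$.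

\subsection{Definition of \texorpdfstring{$\kappa$ and $\kappa'$}{kappa and kappa'}}

Define functions on $A$ and on $A'$ by
\[
\begin{aligned}
u(x)&=\tfrac12(i^x+i^{-x}),& w(x)&=\tfrac1{2i}(i^x-i^{-x})&&(x\in\mathbb Z/4),\\
u'(y,z)&=\tfrac12\bigl((-1)^y+(-1)^z\bigr),& w'(y,z)&=\tfrac12\bigl((-1)^y-(-1)^z\bigr)&&((y,z)\in(\mathbb Z/2)^2).
\end{aligned}
\]
All take values in $\{0,\pm1\}$, and $uw=0$, $u^2+w^2=1$; the same holds for $u',w'$. (In the first case $u,w$ are the cosine and sine of $\pi x/2$.) On $A^2$ and $A'^2$ let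
\[
\begin{aligned}
p(x_1,x_2)&=w(x_1)w(x_2),& q(x_1,x_2)&=u(x_1)+w(x_1)^2u(x_2),\\
p'(x_1,x_2)&=-w'(x_1)w'(x_2),& q'(x_1,x_2)&=u'(x_1)+w'(x_1)^2u'(x_2).
\end{aligned}
\]
The term $w(x_1)^2u(x_2)$ makes $q$ nonzero exactly where $p$ vanishes. Indeed, the relations above give
\[
pq=0,\qquad p^2+q^2=w(x_1)^2w(x_2)^2+u(x_1)^2+w(x_1)^2u(x_2)^2=1,
\]
and likewise $p'q'=0$ and $p'^2+q'^2=1$. Hence exactly one of $p,q$ is nonzero at each point, with value $\pm1$, and similarly for $p',q'$. So we may define $\kappa\colon A^2\to A$ and $\kappa'=(\kappa'_1,\kappa'_2)\colon A'^2\to A'$ by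
\[
i^{\kappa}=p+iq,\qquad (-1)^{\kappa_1'}=p'-q',\quad(-1)^{\kappa_2'}=p'+q' .
\]
Then $c_b=(p+iq)^b$ and $c'_{(b_1,b_2)}=(p'-q')^{b_1}(p'+q')^{b_2}$. With $P=p^\sharp$, $Q=q^\sharp$, $P'=p'^\sharp$, $Q'=q'^\sharp$ this gives
\begin{equation}\label{eq:cc}
\begin{aligned}
c(0)&=1,& c(1)&=P+iQ,& c(2)&=P^2-Q^2,& c(3)&=P-iQ,\\
c'(00)&=1,& c'(10)&=P'-Q',& c'(11)&=P'^2-Q'^2,& c'(01)&=P'+Q'.
\end{aligned}
\end{equation}
All of $P,Q,P',Q'$ are self-adjoint, because the functions are real. Moreover $PQ=QP=0$ and $P^2+Q^2=1$, and the same holds for $P',Q'$.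

We express these operators through shifts. Let $e_k$, $\phi_k$, $\psi_k$ be the shifts $e,\phi,\psi$ in the $k$-th coordinate, $k=1,2$. Under $\sharp$ the function $i^{x_k}$ on $A^2$ corresponds to $e_k$ and, for $x_k=(y,z)$, the functions $(-1)^y$ and $(-1)^z$ on $A'^2$ correspond to $\phi_k$ and $\psi_k$. Since $w^2=1-u^2$, the function $w(x_k)^2$ corresponds to $1-\frac14(e_k+e_k^{-1})^2=\frac12(1-e_k^2)$. Likewise $w'(x_k)^2$ corresponds to $\frac12(1-\phi_k\psi_k)$. Hence
\begin{equation}\label{eq:PQ}
\begin{aligned}
P&=-\tfrac14(e_1-e_1^{-1})(e_2-e_2^{-1}),& Q&=\tfrac12(e_1+e_1^{-1})+\tfrac14(1-e_1^2)(e_2+e_2^{-1}),\\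
P'&=-\tfrac14(\phi_1-\psi_1)(\phi_2-\psi_2),& Q'&=\tfrac12(\phi_1+\psi_1)+\tfrac14(1-\phi_1\psi_1)(\phi_2+\psi_2).
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:N}
Condition \eqref{eq:N} holds for $(A,\kappa)$ and for $(A',\kappa')$.
\end{lemma}

\begin{proof}
The Fourier coefficients of $c_b$ are the coefficients of $c(b)$ as a combination of shifts. When each line of \eqref{eq:PQ} is multiplied out, all shifts that occur in it are distinct. So the nonzero Fourier coefficients of $c_1$ and $c_3$ have modulus $\frac12$ (at $e_1^{\pm1}$) or $\frac14$, and those of $c'_{10}$ and $c'_{01}$ have modulus $\frac12$ (at $\phi_1,\psi_1$) or $\frac14$. Finally $P^2-Q^2=2P^2-1$ with $p^2=w(x_1)^2w(x_2)^2$, and similarly for $P'$, so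
\[
\begin{aligned}
c(2)&=\tfrac12(1-e_1^2)(1-e_2^2)-1=-\tfrac12\bigl(1+e_1^2+e_2^2-e_1^2e_2^2\bigr),\\
c'(11)&=-\tfrac12\bigl(1+\phi_1\psi_1+\phi_2\psi_2-\phi_1\psi_1\phi_2\psi_2\bigr).
\end{aligned}
\]
All coefficients have modulus at most $\frac12$.
\end{proof}

\subsection{The block identity and Theorem A}

Identify $\ell^2(\hat A^2)$ with $\ell^2(\hat A'^2)$ through $V$. Let $s_k$ be the parity in the $k$-th coordinate and $s=s_1s_2$. Operators in different coordinates commute.

\begin{lemma}\label{lem:compare}
$Q'=Q$, $\;P'=Ps$, $\;sP=Ps$ and $sQ=-Qs$.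
\end{lemma}

\begin{proof}
By \eqref{eq:cycle}, $e_k+e_k^{-1}=\phi_k+\psi_k$ and $e_k^2=\phi_k\psi_k$. Now \eqref{eq:PQ} gives $Q=Q'$. Again by \eqref{eq:cycle},
\[
P=-\tfrac14(\phi_1-\psi_1)s_1(\phi_2-\psi_2)s_2=P's ,
\]
so $P'=Ps$. Each of $\phi_1,\psi_1,\phi_2,\psi_2$ anticommutes with $s$. Hence $P'$, a combination of products of two of them, commutes with $s$, and so does $P=P's$. Every term of $Q'$ is a product of one or three of them, so $Q=Q'$ anticommutes with $s$.
\end{proof}

\begin{lemma}\label{lem:block}
Let $r=\frac{1+s}2+i\,\frac{1-s}2$, and put $t_0=t_2=r^*$, $t_1=t_3=r^*s$. Then \eqref{eq:block} holds.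
\end{lemma}

\begin{proof}
Let $E_\pm=\frac12(1\pm s)$. Then $r=E_++iE_-$ is a diagonal unitary with $r^2=s$. Since $QE_\pm=E_\mp Q$,
\[
Qr=(E_-+iE_+)Q=i(E_+-iE_-)Q=ir^*Q,\qquad\text{so}\qquad r^*Qr=i(r^*)^2Q=isQ .
\]
Operators commuting with $s$, such as $P$, commute with $r$. We verify \eqref{eq:block} using \eqref{eq:cc} and Lemma~\ref{lem:compare}; note $t_0^*=r$.

For $b=0$: $t_0c(0)t_0^*=1=c'(00)$.

For $b=2$: $P^2-Q^2=2P^2-1$ commutes with $r$, so $t_2c(2)t_0^*=P^2-Q^2=P'^2-Q'^2=c'(11)$, where $P'^2=PsPs=P^2$.

For $b=1$ (upper signs) and $b=3$ (lower signs):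
\[
r^*s(P\pm iQ)r=s\,(P\pm i\cdot isQ)=sP\mp Q=P'\mp Q' .
\]
This is $c'(10)=c'(\tau(1))$ and $c'(01)=c'(\tau(3))$, respectively.
\end{proof}

\begin{proof}[Proof of Theorem A]
Let $T,T'$ be the tower actions for $(\mathbb Z/4,\kappa)$ and $((\mathbb Z/2)^2,\kappa')$ with the same $I_n$ and $j(n)$. Since $I$ is countably infinite, they are free actions of $\bigoplus_I\mathbb Z/4\cong G$ and $\bigoplus_I(\mathbb Z/2)^2\cong G'$. By Lemmas~\ref{lem:wm} and~\ref{lem:N} they are ergodic and weakly mixing. By Lemma~\ref{lem:block} and Proposition~\ref{prop:transfer} there is an isomorphism $\gamma\colon R_T\to R_{T'}$ with $\gamma(S_T)=S_{T'}$.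
\end{proof}

\begin{remark}
On $S_T$ the isomorphism is explicit. Since $D_n$ is diagonal, $\gamma_n$ maps the diagonal operator with entries $f(\omega)$ to the one with entries $f(\tau^{-1}\omega')$. At one site, the entries $\overline{i^{2\omega}}=(-1)^{\omega}$ and $\overline{i^{\omega}}$ become functions of $(b_1,b_2)=\tau(\omega)$, namely $(-1)^{b_1+b_2}$ and $\frac{1+i}2(-1)^{b_1}+\frac{1-i}2(-1)^{b_2}$ (the latter has the values $1,-i,-1,i$ at $00,10,11,01$). So for every site $l$, writing $v'$ for the unitaries of $R_{T'}$,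
\[
\gamma(v_{2\delta_l})=v'_{(1,1)\delta_l},\qquad \gamma(v_{\delta_l})=\tfrac{1+i}2\,v'_{(1,0)\delta_l}+\tfrac{1-i}2\,v'_{(0,1)\delta_l} .
\]
Thus $\gamma$ does not map $\mathbb T\cdot v_G$ onto $\mathbb T\cdot v'_{G'}$. By Theorem C, no isomorphism can.
\end{remark}

\section{Isomorphic groups: proof of Theorem B}\label{sec:B}

Let $T,T'$ act on $X,X'$ as in the proof of Theorem A, and let $\gamma$ be the isomorphism found there. We make the groups isomorphic by adding a common factor that absorbs both. Its action must be mixing, so that the factor can be recognized inside the product. Let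
\[
H=\bigoplus_{\mathbb N}\mathbb Z/4\,\oplus\,\bigoplus_{\mathbb N}\mathbb Z/2,\qquad\text{so that}\qquad G\oplus H\cong H\cong G'\oplus H,
\]
and let $N$ be the Bernoulli shift of $H$ on $Y=\{0,1\}^H$ with the product of the measures $(\frac12,\frac12)$. It is free: for $h\ne0$ a fixed point of $N_h$ satisfies $y_k=y_{k-h}$ for all $k$, and since $H$ is infinite, infinitely many of these conditions involve disjoint pairs of coordinates. It is mixing: its Koopman operators $L_h$ satisfy $L_{h_n}\to P_{\mathbb C1}$ weakly for every sequence of distinct $h_n\in H$, where $P_{\mathbb C1}$ is the projection onto the constants. Let $K_g$ and $K'_g$ be the Koopman operators of $T$ and $T'$.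

Consider the product actions $T\times N$ of $G\oplus H$ on $X\times Y$ and $T'\times N$ of $G'\oplus H$ on $X'\times Y$. They are free, because each factor is.

\emph{They are ergodic and weakly mixing.} Let $0\ne\xi\in L^2(X)\otimes L^2(Y)$ with $(K_g\otimes L_h)\xi=\lambda(g)\rho(h)\xi$ for all $g,h$. Expand $\xi=\sum_ka_k\otimes\xi_k$ along an orthonormal basis $(a_k)$ of $L^2(X)$. Taking $g=0$ we get $L_h\xi_k=\rho(h)\xi_k$. For distinct $h_n$, mixing gives $\|\xi_k\|^2=|(L_{h_n}\xi_k,\xi_k)|\to|(\xi_k,1)|^2$, so $\xi_k$ is constant by the equality case of the Cauchy--Schwarz inequality. Hence $\rho=1$ and $\xi=f\otimes1$, where $f$ is an eigenfunction of $T$ and therefore constant. The case $\lambda=\rho=1$ is ergodicity. The argument for $T'$ is the same.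

\emph{The pairs are isomorphic.} We have $R_{T\times N}=R_T\bar\otimes R_N$ and $S_{T\times N}=S_T\bar\otimes S_N$, and the same for $T'$. So $\gamma\otimes{\rm id}$ carries $S_{T\times N}$ onto $S_{T'\times N}$.

\emph{The actions are not conjugate.} For a subgroup $\Lambda$ of the acting group let ${\rm Fix}(\Lambda)$ be the space of $\Lambda$-invariant vectors. Suppose there is a conjugacy, with group isomorphism $\beta\colon G'\oplus H\to G\oplus H$. Put $H_1=0\oplus H\subset G\oplus H$ and $\tilde H=\beta^{-1}(H_1)\subset G'\oplus H$. We show that $\tilde H=0\oplus H$; passing to quotients then gives $G'\cong G$.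

In the first system, $1\otimes L_{h_n}\to1\otimes P_{\mathbb C1}$ weakly for distinct $h_n$, so ${\rm Fix}(H_1)=L^2(X)\otimes\mathbb C1$, and the weak limit is the projection onto ${\rm Fix}(H_1)$. By freeness of $T$, the group elements acting trivially on $L^2(X)\otimes\mathbb C1$ are exactly those of $H_1$. The conjugacy transports these two facts:
\begin{itemize}
\item[(a)] for distinct $k_n\in\tilde H$ the Koopman operators of $k_n$ on $L^2(X'\times Y)$ converge weakly to the projection onto ${\rm Fix}(\tilde H)$;
\item[(b)] the elements of $G'\oplus H$ acting trivially on ${\rm Fix}(\tilde H)$ are exactly those of $\tilde H$.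
\end{itemize}
Now $2\tilde H\cong2H$ is infinite, and $2\tilde H\subset2(G'\oplus H)=0\oplus2H$ because $2G'=0$. Choose distinct $k_n\in2\tilde H$. They have the form $(0,h_n)$ with distinct $h_n\in H$, so their Koopman operators $1\otimes L_{h_n}$ converge weakly to $1\otimes P_{\mathbb C1}$. Comparing with (a), we get ${\rm Fix}(\tilde H)=L^2(X')\otimes\mathbb C1$. As $T'$ is free, the elements acting trivially on this space are exactly those of $0\oplus H$. By (b), $\tilde H=0\oplus H$. Therefore
\[
G'\cong(G'\oplus H)/\tilde H\cong(G\oplus H)/H_1\cong G,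
\]
a contradiction. This proves Theorem B. \qed

\section{Recovering the action from the group of unitaries}\label{sec:C}

We prove Theorem C. The plan is as follows. Once $\gamma(v_g)=v_g$, the algebras $C=C_{T^{(2)}}$ and $D=\gamma(C_{T^{(1)}})$ sit in the same factor and are normalized by the same unitaries. The functional $(d,c)\mapsto\operatorname{tr}(dc)$ then gives an invariant measure $\nu$ on $X_1\times X_2$. If $\nu$ is carried by the graph of an isomorphism, that isomorphism is a conjugacy. In general this is too much to expect.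

\begin{example}
Let $T^{(1)}=T^{(2)}=T$ and $\gamma={\rm Ad}\,u$ with a unitary $u=\sum\lambda_gv_g\in S_T$. Then $\gamma(v_g)=v_g$, and since $v_gf_1v_k^*=\alpha_g(f_1)v_{g-k}$,
\[
\operatorname{tr}(uf_1u^*f_2)=\sum_g|\lambda_g|^2\int f_1(T_g^{-1}x)f_2(x)\,d\mu(x) .
\]
The measure $\nu$ is a mixture of measures on the graphs $\{(T_g^{-1}x,x)\}$.
\end{example}

So one has to pass to ergodic components of $\nu$. What must be shown is that, modulo invariant sets, each coordinate determines the other.

\subsection{Normalization}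

The isomorphism $\gamma$ fixes scalars, so it induces an isomorphism of the quotients of $\mathbb T\cdot v_{G_i}$ by $\mathbb T$, that is, of $G_1$ onto $G_2$. Let $\beta\colon G_2\to G_1$ be the inverse. Then $\gamma(v_{\beta(h)})=\chi(h)v_h$ with unique $\chi(h)\in\mathbb T$, and multiplicativity shows that $\chi$ is a character. We compose $\gamma$ with the automorphism $xv_h\mapsto\overline{\chi(h)}xv_h$ of $R_{T^{(2)}}$ and relabel $G_1$ by $\beta$. Thus we may assume
\[
G_1=G_2=G,\qquad\gamma(v_g)=v_g\quad(g\in G).
\]
Write $R=R_{T^{(2)}}$, with trace $\operatorname{tr}$. A finite factor has only one normalized trace, so $\gamma$ preserves traces. We may also assume that $X_1,X_2$ are compact metrizable and that $G$ acts on them by homeomorphisms: replace $X_i$ by the spectrum of a separable, weakly dense, $G$-invariant unital $C^*$-subalgebra of $L^\infty(X_i)$, which exists because $G$ is countable. Put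
\[
C=L^\infty(X_2)\subset R,\qquad D=\gamma(L^\infty(X_1))\subset R .
\]
Then ${\rm Ad}\,v_h$ restricts to $\alpha^{(2)}_h$ on $C$ and to $\gamma\alpha^{(1)}_h\gamma^{-1}$ on $D$.

\subsection{The \texorpdfstring{$D$--$C$}{D-C} bimodule generated by the unit}

Let $L^2(R)$ be the completion of $R$ in $\|\cdot\|_2$, and let $\mathcal M\subset L^2(R)$ be the closed span of $\{dc:d\in D,\,c\in C\}$. It is invariant under left multiplication by $D$, right multiplication by $C$, and ${\rm Ad}\,v_h$, $h\in G$. Let $\mathcal M^G$ be its subspace of ${\rm Ad}(v_G)$-invariant vectors.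

\begin{lemma}\label{lem:span}
$\mathcal M$ is the closed span of $\{\xi c:\xi\in\mathcal M^G,\,c\in C(X_2)\}$, and also the closed span of $\{d\xi:d\in\gamma(C(X_1)),\,\xi\in\mathcal M^G\}$.
\end{lemma}

\begin{proof}
The map $\Phi\colon\ell^2(G)\otimes L^2(X_2)\to L^2(R)$, $\delta_g\otimes c\mapsto v_gc$, is unitary. It takes $1\otimes c_0$ ($c_0\in C$) to right multiplication by $c_0$. Since $G$ is abelian, $v_h(v_gc)v_h^*=v_g\alpha^{(2)}_h(c)$, so $\Phi$ takes $1\otimes\alpha_h^{(2)}$ to ${\rm Ad}\,v_h$. On $L^2(X_2)$ a bounded operator commuting with $L^\infty(X_2)$ is multiplication by a function, and if it also commutes with all $\alpha_h^{(2)}$, the function is invariant, hence constant by ergodicity. So $L^\infty(X_2)$ and the $\alpha_h^{(2)}$ generate $B(L^2(X_2))$. The projection onto $\Phi^{-1}\mathcal M$ commutes with $1\otimes B(L^2(X_2))$ and thus lies in $B(\ell^2(G))\otimes1$. Hence $\Phi^{-1}\mathcal M=\mathcal I\otimes L^2(X_2)$ for a closed subspace $\mathcal I\subset\ell^2(G)$. By ergodicity its invariant vectors form $\mathcal I\otimes\mathbb C1$.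 Since $\Phi(\zeta\otimes c)=\Phi(\zeta\otimes1)c$ and $C(X_2)$ is dense in $L^2(X_2)$, the first claim follows.

For the second, use the unitary $L^2(X_1)\otimes\ell^2(G)\to L^2(R)$, $f\otimes\delta_g\mapsto\gamma(f)v_g=\gamma(fv_g)$. It takes $L^\infty(X_1)\otimes1$ to left multiplication by $D$, and $\alpha^{(1)}_h\otimes1$ to ${\rm Ad}\,v_h$, because $v_h\gamma(f)v_gv_h^*=\gamma(\alpha_h^{(1)}(f))v_g$. The argument is then as before, with ergodicity of $T^{(1)}$.
\end{proof}

\subsection{The joining}

Left multiplication by $\gamma(C(X_1))$ and right multiplication by $C(X_2)$ commute, so together they give a representation of $C(X_1\times X_2)$ on $\mathcal M$. Let $\nu$ be the probability measure of the vector state of $\hat1$, the unit of $R$ viewed in $L^2(R)$: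
\[
\int f_1\otimes f_2\,d\nu=\operatorname{tr}(\gamma(f_1)f_2)\qquad(f_i\in C(X_i)).
\]
Then $f_1\otimes f_2\mapsto\gamma(f_1)f_2$ extends to an isometry $L^2(X_1\times X_2,\nu)\to\mathcal M$. It is onto: bounded functions $a\in L^\infty(X_1)$, $b\in L^\infty(X_2)$ are $L^2$-limits of uniformly bounded continuous functions $a_k,b_k$, and
\[
\|\gamma(a_k)b_k-\gamma(a)b\|_2\le\|a_k\|_\infty\|b_k-b\|_2+\|a_k-a\|_2\|b\|_\infty\to0 .
\]
The unitary obtained intertwines the Koopman operators of the diagonal action $T^{(1)}_g\times T^{(2)}_g$ with ${\rm Ad}\,v_g$, and multiplication by $f_1\otimes1$ and $1\otimes f_2$ with left multiplication by $\gamma(f_1)$ and right multiplication by $f_2$. Since $\operatorname{tr}$ is invariant under ${\rm Ad}\,v_g$ and $\gamma$ is trace preserving, $\nu$ is invariant under the diagonal action and has marginals $\mu_1,\mu_2$.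

Let $\mathcal J$ be the $\sigma$-algebra of strictly invariant Borel subsets of $X_1\times X_2$, and let $\mathcal B_i$ be the $\sigma$-algebra generated by the $i$-th coordinate. Every $f\in L^2(\nu)^G$ is $\mathcal J$-measurable mod $\nu$. Indeed, take $f$ Borel. Since $G$ is countable, the union of all $G$-translates of the null sets $\{x:f(gx)\ne f(x)\}$, $g\in G$, is an invariant null set, and setting $f=0$ there makes $f$ strictly invariant. Under the unitary above, $\mathcal M^G$ corresponds to $L^2(\nu)^G$. So Lemma~\ref{lem:span} says that the $\sigma(\mathcal J\cup\mathcal B_2)$-measurable functions in $L^2(\nu)$ have dense span; as they form a closed subspace, they are all of $L^2(\nu)$. The same holds for $\sigma(\mathcal J\cup\mathcal B_1)$. Equivalently: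
\begin{equation}\label{eq:gen}
\text{both }\sigma(\mathcal J\cup\mathcal B_1)\text{ and }\sigma(\mathcal J\cup\mathcal B_2)\text{ contain every Borel set mod }\nu .
\end{equation}

\subsection{Ergodic components are graphs}

Let $\nu=\int\nu_y\,dP(y)$ be the ergodic decomposition for the diagonal action (Varadarajan's theorem). For almost every $y$ the marginals of $\nu_y$ are $\mu_1,\mu_2$. Indeed, if $P(E)>0$, then $P(E)^{-1}\int_E\nu_y\,dP(y)$ has invariant marginals that are absolutely continuous with respect to $\mu_1,\mu_2$, hence equal to them by ergodicity. Applying this to all $E$ and to a countable dense set of continuous functions gives the claim.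

Let $(B_k)$ be a countable algebra generating the Borel sets of $X_1\times X_2$. By \eqref{eq:gen} there are $B_k'\in\sigma(\mathcal J\cup\mathcal B_2)$ with $\nu(B_k\triangle B_k')=0$. For almost every $y$ we have $\nu_y(B_k\triangle B_k')=0$ for all $k$. Fix such a $y$ for which $\nu_y$ is ergodic. The Borel sets that agree mod $\nu_y$ with a set of $\mathcal B_2$ form a $\sigma$-algebra. It contains $\mathcal B_2$, and it contains $\mathcal J$ because $\nu_y(J)\in\{0,1\}$ for $J\in\mathcal J$. Hence it contains all $B_k'$, all $B_k$, and finally all Borel sets. The same holds with $\mathcal B_1$ for almost every $y$.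

Choose one $y$ for which all of this holds. The first coordinate is then, mod $\nu_y$, a function of the second and conversely: there are Borel maps $\varphi\colon X_2\to X_1$ and $\Psi\colon X_1\to X_2$ with $x_1=\varphi(x_2)$ and $x_2=\Psi(x_1)$ for $\nu_y$-almost every $(x_1,x_2)$. Since the marginals are $\mu_1,\mu_2$, we get $\Psi_*\mu_1=\mu_2$, $\varphi \Psi={\rm id}$ $\mu_1$-a.e.\ and $\Psi\varphi={\rm id}$ $\mu_2$-a.e. So $\Psi$ is an isomorphism $(X_1,\mu_1)\to(X_2,\mu_2)$. As $\nu_y$ is invariant, for every $g\in G$ and $\nu_y$-almost every $(x_1,x_2)$ we have both $x_2=\Psi(x_1)$ and $T^{(2)}_gx_2=\Psi(T^{(1)}_gx_1)$, that is, $\Psi T^{(1)}_g=T_g^{(2)}\Psi$ $\mu_1$-a.e. Undoing the relabeling, $T_h^{(2)}=\Psi T^{(1)}_{\beta(h)}\Psi^{-1}$ for $h\in G_2$. This proves the first part of Theorem C.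

\subsection{The classification statement}

Fix $(R,S)$. To a system $T$ with an isomorphism $\gamma\colon(R_T,S_T)\to(R,S)$ assign the ${\rm Aut}(R,S)$-orbit of $\gamma(\mathbb T\cdot v_G)$. Two choices of $\gamma$ differ by an element of ${\rm Aut}(R,S)$, so the orbit depends only on $T$. By definition every orbit in question arises. It remains to see that two systems have the same orbit if and only if they are conjugate. Let $\gamma_i\colon(R_{T^{(i)}},S_{T^{(i)}})\to(R,S)$ be isomorphisms.

If $\theta\in{\rm Aut}(R,S)$ and $\theta\gamma_1(\mathbb T\cdot v_{G_1})=\gamma_2(\mathbb T\cdot v_{G_2})$, then $\gamma_2^{-1}\theta\gamma_1$ satisfies the hypothesis of the first part, and the systems are conjugate. Conversely, a conjugacy given by a map $\Psi\colon X_1\to X_2$ and an isomorphism $\beta\colon G_2\to G_1$ induces an isomorphism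
\[
\sigma\colon R_{T^{(1)}}\to R_{T^{(2)}},\qquad xv_{\beta(h)}\mapsto(x\circ\Psi^{-1})v_h ,
\]
because $\alpha^{(2)}_h(x\circ\Psi^{-1})=\alpha^{(1)}_{\beta(h)}(x)\circ\Psi^{-1}$. It maps $\mathbb T\cdot v_{G_1}$ onto $\mathbb T\cdot v_{G_2}$ and hence $S_{T^{(1)}}$ onto $S_{T^{(2)}}$. So $\theta=\gamma_2\sigma\gamma_1^{-1}$ lies in ${\rm Aut}(R,S)$ and carries $\gamma_1(\mathbb T\cdot v_{G_1})$ onto $\gamma_2(\mathbb T\cdot v_{G_2})$. This completes the proof of Theorem C. \qed

\begin{remark}\label{rem:prop}
The hypotheses of \cite[Proposition~1.2]{NS} imply that of Theorem C. Indeed, $\mathbb T\cdot v_G$ is the group of all unitaries $u\in S_T$ with $uC_Tu^*=C_T$: write $u=\sum\lambda_gv_g$ with scalars $\lambda_g$, and $ucu^*=\vartheta(c)$ for $c\in C_T$. Comparing coefficients in $uc=\vartheta(c)u$ gives $\lambda_g\alpha_g(c)=\lambda_g\vartheta(c)$, so $\vartheta=\alpha_g$ whenever $\lambda_g\ne0$. By freeness this happens for only one $g$. Hence an isomorphism that maps $S_{T^{(1)}}$ onto $S_{T^{(2)}}$ and $C_{T^{(1)}}$ onto $C_{T^{(2)}}$ also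 maps $\mathbb T\cdot v_{G_1}$ onto $\mathbb T\cdot v_{G_2}$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{NS} Sergey Neshveyev, Erling St{\o}rmer, \emph{Ergodic theory and maximal abelian subalgebras of the hyperfinite factor}, arXiv:math/0112227 (2001).
\end{thebibliography}

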